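
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Large Rothberger bounded sets in topological groups\\ and in ${}^{\kappa}2$}


\begin{abstract}
For an infinite cardinal $\kappa$, let $\mathsf{BC}_\kappa$ be the statement that in every $T_0$ topological group of weight $\kappa$ all Rothberger bounded subsets have cardinality at most $\kappa$, and let $\mathsf{BC}({}^{\kappa}2,\kappa)$ be the same statement for the single group ${}^{\kappa}2$. Galvin and Scheepers asked whether $\mathsf{BC}({}^{\kappa}2,\kappa)$ implies $\mathsf{BC}_\kappa$ for every uncountable $\kappa$. We prove in ZFC that it does, for every infinite $\kappa$. In the main case, the proof turns a large Rothberger bounded set into a family of branches of a tree with at most $\kappa$ nodes. The family is shown to be Rothberger bounded by a short argument about guessing initial segments of a well-ordered chain. We also list several equivalent forms of $\mathsf{BC}_\kappa$.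
\end{abstract}

\section{The question and the answer}

Throughout, $\kappa$ is an infinite cardinal, and ${}^{\kappa}2$ is the group of functions $\kappa\to 2=\{0,1\}$ under coordinatewise addition modulo $2$, with the product topology ($2$ being discrete). Let $G$ be a topological group with identity $e$. A set $X\subseteq G$ is \emph{Rothberger bounded} if for every sequence $(U_n)_{n<\omega}$ of neighborhoods of $e$ there are $g_n\in G$ with
\[
X\subseteq\bigcup_{n<\omega}g_nU_n .
\]

In $\mathbb R$ this says that $X$ can be covered by intervals of any prescribed positive lengths $\varepsilon_0,\varepsilon_1,\dots$, one of each length; that is, $X$ has strong measure zero. Every countable set $\{x_n:n<\omega\}$ is Rothberger bounded, since $x_n\in x_nU_n$, and the classical Borel Conjecture states that every strong measure zero set of reals is countable. In a group with many neighborhoods of the identity, countability is too much to ask for: ${}^{\kappa}2$ always contains a Rothberger bounded set of cardinality exactly $\kappa$ (Proposition~\ref{prop:sharp}). So the natural bound is $\kappa$. For a topological group $G$,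
\begin{itemize}
\item $\mathsf{BC}(G,\kappa)$ is the statement that every Rothberger bounded subset of $G$ has cardinality at most $\kappa$;
\item $\mathsf{BC}_\kappa$ is the statement that $\mathsf{BC}(G,\kappa)$ holds for every $T_0$ topological group $G$ of weight $\kappa$.
\end{itemize}

The statement $\mathsf{BC}_{\aleph_0}$ is equivalent to the Borel Conjecture. The group ${}^{\kappa}2$ is $T_0$ and has weight $\kappa$, so $\mathsf{BC}_\kappa$ implies $\mathsf{BC}({}^{\kappa}2,\kappa)$. For $\kappa=\aleph_0$ the converse was known. Galvin and Scheepers \cite{GS} posed the question whether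
\[
\mathsf{BC}({}^{\kappa}2,\kappa)\ \Longrightarrow\ \mathsf{BC}_\kappa
\]
for each uncountable $\kappa$. In generic extensions by $\aleph_1$ Cohen reals, $\mathsf{BC}({}^{\kappa}2,\kappa)$ fails for every $\kappa$, so there the implication holds vacuously. The question is what ZFC proves.

\begin{theorem}[ZFC]\label{thm:main}
Let $\kappa$ be an infinite cardinal. If some $T_0$ topological group with a neighborhood base at the identity of size at most $\kappa$ (for example, a $T_0$ group of weight $\kappa$) has a Rothberger bounded subset of cardinality greater than $\kappa$, then so does ${}^{\kappa}2$. Consequently $\mathsf{BC}({}^{\kappa}2,\kappa)$ implies $\mathsf{BC}_\kappa$.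
\end{theorem}

The argument gives more. Recall that the \emph{character} of a topological group is the least size of a neighborhood base at the identity. For an entourage $E$ of a uniform space $Z$ and $x\in Z$ we write $E[x]=\{x'\in Z:(x,x')\in E\}$.

\begin{theorem}[ZFC]\label{thm:equiv}
For every infinite cardinal $\kappa$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathsf{BC}({}^{\kappa}2,\kappa)$.
\item[(2)] $\mathsf{BC}_\kappa$.
\item[(3)] Every Rothberger bounded subset of every $T_0$ topological group of character at most $\kappa$ (and of any weight) has cardinality at most $\kappa$.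
\item[(4)] Every Hausdorff uniform space $Z$ with a base of at most $\kappa$ entourages, such that for each sequence $(E_n)_{n<\omega}$ of entourages there are $x_n\in Z$ with $Z=\bigcup_nE_n[x_n]$, has cardinality at most $\kappa$.
\item[(5)] $\mathsf{BC}(\prod_{i<\kappa}H_i,\kappa)$ holds for every family $(H_i)_{i<\kappa}$ of nontrivial $T_0$ topological groups of weight at most $\kappa$ (for example, for $\mathbb T^\kappa$, $\mathbb R^\kappa$, $\mathbb Z^\kappa$).
\item[(6)] $\mathsf{BC}(\prod_{i<\kappa}H_i,\kappa)$ holds for at least one family as in (5).
\item[(7)] There is no family $\mathcal A$ of more than $\kappa$ subsets of $\kappa$ such that for all finite $K_n\subseteq\kappa$ $(n<\omega)$ there are $s_n\subseteq K_n$ with $\forall A\in\mathcal A\ \exists n\ A\cap K_n=s_n$.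
\end{enumerate}
Moreover the bound $\kappa$ is sharp: ${}^{\kappa}2$ has a Rothberger bounded subset of cardinality exactly $\kappa$.
\end{theorem}

\paragraph{Where the difficulty lies.}
It is not hard to replace a group by a cube: distances to suitable points carry the given set into $[0,1]^\kappa$, injectively and with a form of Rothberger boundedness preserved (Section~\ref{sec:cube}). The problem is to get from $[0,1]$-valued coordinates to $\{0,1\}$-valued ones. The obvious attempt is to write every coordinate in binary. For one coordinate this works: an interval of length less than $2^{-k}$ meets at most two of the dyadic intervals $[j2^{-k},(j+1)2^{-k}]$, so it leaves at most two possibilities for the first $k$ digits, and we can provide for both by spending two terms of the sequence $(U_n)$ on it. With $m$ coordinates a small box leaves up to $2^m$ possibilities, so we would want to spend $2^m$ terms on it. But each new term may involve new coordinates, so $m$ grows with the number of terms spent, and the count never closes.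

\paragraph{The idea.}
We code a point $x\in[0,1]^\alpha$ not by digits of its coordinates but by the branch $\{x{\restriction}\beta:\beta<\alpha\}$ that it determines in the tree of initial segments. Given a finite set $K$ of nodes, if a box is small enough (depending on $K$), then the nodes in $K$ that lie on points of the box form a \emph{chain}, and each point of the box passes through an initial segment of it. So a box leaves at most as many possibilities as there are initial segments of that chain. This is still too many for a plain count, but the chain is well ordered, and for initial segments of a well-ordered chain a finite number of successive guesses suffices that can be fixed in advance, before the chain is known (Lemma~\ref{lem:guess}). The tree must not have more than $\kappa$ nodes; this dictates the choice of the length $\alpha$, and it is why one exceptional case, treated by binary digits, remains.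

\section{Rothberger boundedness in ${}^{\kappa}2$ as guessing}\label{sec:guess}

In ${}^{\kappa}2$ the sets $\{g:g(i)=0\text{ for all }i\in K\}$, with $K\subseteq\kappa$ finite, form a neighborhood base at the identity. We read $K$ as a question about a subset $A$ of $\kappa$ (``what is $A\cap K$?'') and a set $s\subseteq K$ as a guess at the answer.

\begin{definition}
Let $T$ be a set. A family $\mathcal A$ of subsets of $T$ is \emph{guessable} if for every sequence $(K_n)_{n<\omega}$ of finite subsets of $T$ there are $s_n\subseteq K_n$ such that
\[
\text{for every }A\in\mathcal A\text{ there is }n<\omega\text{ with }A\cap K_n=s_n .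
\]
\end{definition}

\begin{lemma}\label{lem:reform}
A set $Y\subseteq{}^{\kappa}2$ is Rothberger bounded if and only if the family $\{y^{-1}(1):y\in Y\}$ is guessable. If $|T|\le\kappa$ and $\mathcal A$ is a guessable family of subsets of $T$, then ${}^{\kappa}2$ has a Rothberger bounded subset of cardinality $|\mathcal A|$.
\end{lemma}

\begin{proof}
Let $U_K=\{g:g{\restriction}K\equiv0\}$. Then $y\in g+U_K$ if and only if $y{\restriction}K=g{\restriction}K$, that is, $y^{-1}(1)\cap K=g^{-1}(1)\cap K$. If $Y$ is Rothberger bounded and $K_n$ are given, take $g_n$ for the neighborhoods $U_{K_n}$ and put $s_n=g_n^{-1}(1)\cap K_n$. Conversely, given neighborhoods $U_n$ of the identity, choose finite $K_n$ with $U_{K_n}\subseteq U_n$, take guesses $s_n$, and let $g_n$ be the characteristic function of $s_n$.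

For the second claim let $f:T\to\kappa$ be injective. The family $\{f[A]:A\in\mathcal A\}$ has cardinality $|\mathcal A|$. It is guessable: given finite $K_n\subseteq\kappa$, take guesses $s_n\subseteq f^{-1}[K_n]$ for the finite sets $f^{-1}[K_n]$; if $A\cap f^{-1}[K_n]=s_n$, then $f[A]\cap K_n=f[s_n]$. Now use the first claim.
\end{proof}

So Theorem~\ref{thm:main} asks for a guessable family of more than $\kappa$ subsets of a set of size at most $\kappa$. Guessable families of size exactly $\kappa$ always exist.

\begin{proposition}\label{prop:sharp}
The family $\{\{\beta\}:\beta<\kappa\}$ is guessable. Hence ${}^{\kappa}2$ has a Rothberger bounded subset of cardinality exactly $\kappa$.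
\end{proposition}

\begin{proof}
Given $K_n$, put $s_0=\emptyset$. This is a correct guess for all $\{\beta\}$ with $\beta\notin K_0$. Let $\beta_1,\dots,\beta_r$ list the elements of $K_0$, put $s_j=\{\beta_j\}\cap K_j$ for $1\le j\le r$, and let the remaining $s_n$ be arbitrary.
\end{proof}

\section{Guessing along a well-ordered chain}\label{sec:chain}

In the last proof the first guess, where it was wrong, left only finitely many sets to be treated. The next example shows the version of this that drives the main proof. In a partially ordered set $(T,\le)$, a \emph{chain} is a linearly ordered subset, and an \emph{initial segment} of a chain $C$ is a set $J\subseteq C$ such that $z\le w\in J$ and $z\in C$ imply $z\in J$.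

\begin{example}\label{ex:three}
Let $C=\{c_1<c_2<\dots<c_N\}$ with $N\ge2$, let $K_0=\{c_2\}$, and let $K_1,K_2\subseteq C$ be arbitrary. We guess an unknown initial segment $J$ of $C$. There are $N+1$ possibilities, but three guesses suffice for any $N$.
\begin{itemize}
\item Guess $s_0=\{c_2\}$. If this is wrong, then $c_2\notin J$, so $J\subseteq\{c_1\}$.
\item Guess $s_1=K_1\cap\{c_1\}$. If this is wrong too, then $s_1=\{c_1\}$ and $c_1\notin J$, so $J=\emptyset$.
\item Guess $s_2=\emptyset$. This is now right.
\end{itemize}
Each wrong guess moves us strictly down the chain. The number of guesses that this strategy uses depends on how far down one can still move, not on the number of initial segments.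
\end{example}

In a well-ordered chain one cannot move down infinitely often, whatever the questions are. Without well-ordering the method breaks down, and even infinitely many guesses may not suffice.

\begin{example}
Let $C$ be the set of rationals in $(0,1)$, let $K_n=\{j2^{-n-2}:1\le j<2^{n+2}\}$, and consider the initial segments $J_t=C\cap(0,t)$ for $t\in(0,1)$. For a given $s_n$, the $t$ with $J_t\cap K_n=s_n$ lie in an interval of length $2^{-n-2}$. As $\sum_{n<\omega}2^{-n-2}=\frac12<1$, no choice of guesses $s_n$, $n<\omega$, is right at least once for every $J_t$.
\end{example}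

In the application the chain $C$ is not known in advance: it depends on a box whose size we must fix first, and that size depends on how many questions we want to answer with the box. So we need a number of guesses that works for all chains simultaneously. This is supplied by K\"onig's lemma: a rooted tree in which every node has finitely many immediate successors and which has no infinite branch is finite. A partially ordered set is \emph{well founded} if it has no infinite strictly descending sequence.

\begin{lemma}\label{lem:guess}
Let $(T,\le)$ be a well-founded partially ordered set, let $K_n\subseteq T$ $(n<\omega)$ be finite, and let $n_0<\omega$. There is $M$ with $n_0<M<\omega$ such that for every chain $C\subseteq\bigcup_{n_0\le n<M}K_n$ there are $s_n\subseteq K_n$ $(n_0\le n<M)$ with the following property: for every initial segment $J$ of $C$ there is $n\in[n_0,M)$ with $J\cap K_n=s_n$.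
\end{lemma}

The strategy is that of Example~\ref{ex:three}: always guess the largest answer that is still possible. If the guess is wrong, its largest element is not in $J$, and $J$ lies strictly below that element.

\begin{proof}
Consider all finite sequences $(z_{n_0},z_{n_0+1},\dots,z_{m-1})$, including the empty one, with $z_n\in K_n$ and $z_{n_0}>z_{n_0+1}>\dots>z_{m-1}$. Ordered by extension they form a tree. It is finitely branching because the $K_n$ are finite, and it has no infinite branch because $T$ is well founded. By K\"onig's lemma it is finite. So there is $M>n_0$ such that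
\begin{equation}\label{eq:nodesc}
\text{there are no }z_n\in K_n\ (n_0\le n<M)\text{ with }z_{n_0}>z_{n_0+1}>\dots>z_{M-1}.
\end{equation}

Let $C\subseteq\bigcup_{n_0\le n<M}K_n$ be a chain. Define the guesses in turn. Put $s_{n_0}=C\cap K_{n_0}$. If $s_n$ is defined and nonempty, then it is a nonempty finite chain; let $z_n$ be its largest element, and if $n+1<M$ put
\[
s_{n+1}=\{z\in C\cap K_{n+1}:z<z_n\}.
\]
If $s_n=\emptyset$, stop, and let the later guesses be arbitrary subsets of the corresponding $K_{n'}$. As long as the guesses are nonempty, $z_n\in K_n$ and $z_{n+1}<z_n$. So by \eqref{eq:nodesc} there is $p\in[n_0,M)$ with $s_p=\emptyset$ and $s_n\ne\emptyset$ for $n_0\le n<p$.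

Let $J$ be an initial segment of $C$, and suppose that $J\cap K_n\ne s_n$ for all $n\in[n_0,p]$. We show by induction that $J\cap K_n\subseteq s_n$ for all $n\in[n_0,p]$. For $n=n_0$ this holds because $J\subseteq C$. Suppose it holds for some $n<p$. Since the guess $s_n$ is wrong, there is $w\in s_n\setminus J$. As $w\le z_n$ and $J$ is an initial segment, $z_n\notin J$. Let $z\in J\cap K_{n+1}$. Both $z$ and $z_n$ belong to the chain $C$, and $z_n\le z$ is impossible, since it would give $z_n\in J$. So $z<z_n$, that is, $z\in s_{n+1}$. This proves the induction step. For $n=p$ we obtain $J\cap K_p\subseteq s_p=\emptyset$, so $J\cap K_p=s_p$, a contradiction.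
\end{proof}

\section{From groups to cubes}\label{sec:cube}

For a set $I$, a finite $F\subseteq I$, $\varepsilon>0$ and $g\in[0,1]^I$ let
\[
B(g;F,\varepsilon)=\{x\in[0,1]^I:|x(i)-g(i)|<\varepsilon\text{ for all }i\in F\}.
\]

\begin{definition}
A set $X\subseteq[0,1]^I$ is \emph{box-bounded} if for all finite $F_n\subseteq I$ and $\varepsilon_n>0$ $(n<\omega)$ there are $g_n\in[0,1]^I$ with $X\subseteq\bigcup_{n<\omega}B(g_n;F_n,\varepsilon_n)$.
\end{definition}

Subsets of box-bounded sets are box-bounded. So are projections to $[0,1]^J$ for $J\subseteq I$: given finite $F_n\subseteq J$, restrict the centers $g_n$ to $J$. If $f:I\to\kappa$ is injective, then moving the coordinates of a box-bounded set along $f$ and putting $0$ on the coordinates outside $f[I]$ yields a box-bounded subset of $[0,1]^\kappa$ of the same cardinality, since on the new coordinates we can give the centers the value $0$.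

The next lemma is stated for pseudometrics so that it also covers uniform spaces. The cube has no structure matching the multiplication of $G$, so points are recorded by their distances to reference points; to stay within $\kappa$ coordinates, we use only countably many reference points for each pseudometric.

\begin{lemma}\label{lem:embed}
Let $X$ be a nonempty set and let $(d_i)_{i<\kappa}$ be pseudometrics on $X$ with values in $[0,1]$ such that
\begin{enumerate}
\item[(a)] for distinct $x,x'\in X$ there is $i<\kappa$ with $d_i(x,x')>0$;
\item[(b)] for all finite $F_n\subseteq\kappa$ and $\varepsilon_n>0$ $(n<\omega)$ there are $x_n\in X$ such that for every $x\in X$ there is $n$ with $d_i(x,x_n)<\varepsilon_n$ for all $i\in F_n$.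
\end{enumerate}
Then $[0,1]^\kappa$ has a box-bounded subset of cardinality $|X|$.
\end{lemma}

\begin{proof}
Fix $i<\kappa$. For each $m\ge1$ apply (b) to the constant sequence $F_n=\{i\}$, $\varepsilon_n=1/m$. The points obtained for all $m$ together form a countable $d_i$-dense set $A_i\subseteq X$. Let $I=\{(i,a):i<\kappa,\ a\in A_i\}$, so $|I|\le\kappa$, and define $\Phi:X\to[0,1]^I$ by $\Phi(x)(i,a)=d_i(x,a)$.

The map $\Phi$ is injective. If $x\ne x'$, choose $i$ with $r=d_i(x,x')>0$ and then $a\in A_i$ with $d_i(x,a)<r/2$. Then $d_i(x',a)\ge r-d_i(x,a)>r/2$, so $\Phi(x)\ne\Phi(x')$.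

The set $\Phi[X]$ is box-bounded. Given finite $F_n\subseteq I$ and $\varepsilon_n>0$, apply (b) to the sets $F_n'$ of first coordinates of elements of $F_n$ and the same $\varepsilon_n$. Given $x\in X$, let $n$ be as in (b). For $(i,a)\in F_n$ we have
\[
|d_i(x,a)-d_i(x_n,a)|\le d_i(x,x_n)<\varepsilon_n ,
\]
so $\Phi(x)\in B(\Phi(x_n);F_n,\varepsilon_n)$. Finally, move $\Phi[X]$ into $[0,1]^\kappa$ along an injection $I\to\kappa$.
\end{proof}

We use two standard facts on a topological group $G$. First, if $G$ is $T_0$, then it is Hausdorff; in particular, the neighborhoods of $e$ have intersection $\{e\}$. Second, by the Birkhoff--Kakutani construction \cite[Thm 8.2]{HR}, for every neighborhood $U$ of $e$ there is a continuous left-invariant pseudometric $d\le1$ on $G$ with $\{g:d(e,g)<1\}\subseteq U$.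

\begin{lemma}\label{lem:group}
Let $G$ be a $T_0$ topological group with a neighborhood base at $e$ of size at most $\kappa$, and let $X\subseteq G$ be nonempty and Rothberger bounded. Then $[0,1]^\kappa$ has a box-bounded subset of cardinality $|X|$.
\end{lemma}

\begin{proof}
Let $\{U_i:i<\kappa\}$ be a neighborhood base at $e$ (with repetitions if necessary), and let $d_i\le1$ be a continuous left-invariant pseudometric with $\{g:d_i(e,g)<1\}\subseteq U_i$. We check (a) and (b) of Lemma~\ref{lem:embed} for the restrictions of the $d_i$ to $X$.

(a) If $x\ne x'$, there is $i$ with $x^{-1}x'\notin U_i$, because $G$ is $T_0$. Then $d_i(x,x')=d_i(e,x^{-1}x')\ge1$.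

(b) Given $F_n$ and $\varepsilon_n$, put $V_n=\{g:d_i(e,g)<\varepsilon_n/2\text{ for all }i\in F_n\}$, a neighborhood of $e$. Since $X$ is Rothberger bounded, there are $g_n\in G$ with $X\subseteq\bigcup_ng_nV_n$. Let $x_n$ be an element of $X\cap g_nV_n$ if this set is nonempty, and an arbitrary element of $X$ otherwise. By left invariance, $h\in g_nV_n$ means that $d_i(g_n,h)<\varepsilon_n/2$ for all $i\in F_n$. Every $x\in X$ lies in some $g_nV_n$, and then $d_i(x,x_n)\le d_i(x,g_n)+d_i(g_n,x_n)<\varepsilon_n$ for all $i\in F_n$.
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} needs its hypotheses on $G$ at this point only. If $\mathsf{BC}({}^{\kappa}2,\kappa)$ holds, neither of them can be dropped, since $\mathsf{BC}(G,\kappa)$ can fail outright without it: a group of size greater than $\kappa$ with the indiscrete topology is a Rothberger bounded subset of itself, and if $\lambda>\kappa$, then the $T_0$ group ${}^{\lambda}2$ has a Rothberger bounded subset of size $\lambda$ by Proposition~\ref{prop:sharp}.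
\end{remark}

\section{From cubes to ${}^{\kappa}2$}\label{sec:proof}

The remaining step no longer mentions groups other than ${}^{\kappa}2$.

\begin{proposition}\label{prop:cube}
If $[0,1]^\kappa$ has a box-bounded subset of cardinality greater than $\kappa$, then ${}^{\kappa}2$ has a Rothberger bounded subset of cardinality greater than $\kappa$.
\end{proposition}

Theorem~\ref{thm:main} follows from Lemma~\ref{lem:group} and Proposition~\ref{prop:cube}. To prove the proposition, let $X\subseteq[0,1]^\kappa$ be box-bounded with $|X|>\kappa$. For an ordinal $\alpha\le\kappa$ let $X{\restriction}\alpha=\{x{\restriction}\alpha:x\in X\}$. We want to use initial segments of points of $X$ as coordinates, so we must ensure that there are at most $\kappa$ of them. Hence let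
\[
\alpha\le\kappa\ \text{ be least with }\ |X{\restriction}\alpha|>\kappa .
\]
It exists since $X{\restriction}\kappa=X$, and $\alpha>0$ since $|X{\restriction}0|=1$. If $\alpha$ is a limit ordinal, the elements of $X{\restriction}\alpha$ are determined by their proper initial segments, of which there are at most $\kappa$ altogether. If $\alpha=\beta+1$, they are not, since the value at $\beta$ is lost; but then a single coordinate already produces a large set, and binary digits suffice.

\subsection{Successor length}

Suppose $\alpha=\beta+1$. Then $|X{\restriction}\beta|\le\kappa<|X{\restriction}(\beta+1)|$, so for some $z\in X{\restriction}\beta$ the set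
\[
D=\{x(\beta):x\in X,\ x{\restriction}\beta=z\}\subseteq[0,1]
\]
has cardinality greater than $\kappa$. As a projection of a subset of $X$ to one coordinate, $D$ is box-bounded. For $t\in[0,1]$ choose a binary expansion $t=\sum_{i<\omega}b_t(i)2^{-i-1}$ with $b_t\in{}^{\omega}2$, and let $A_t=\{i<\omega:b_t(i)=1\}$. The map $t\mapsto A_t$ is injective. We show that $\{A_t:t\in D\}$ is guessable. By Lemma~\ref{lem:reform} with $T=\omega$ this settles the successor case.

Let $K_n\subseteq\omega$ $(n<\omega)$ be finite. We answer the questions in pairs. Choose $k_n$ with $K_{2n}\cup K_{2n+1}\subseteq\{0,\dots,k_n-1\}$. Since $D$ is box-bounded (use $\varepsilon_n=2^{-k_n-2}$), there are intervals $J_n$ of length less than $2^{-k_n}$ with $D\subseteq\bigcup_nJ_n$. We claim that at most two sequences occur as $b_t{\restriction}k_n$ for $t\in J_n\cap[0,1]$. Indeed, if $j$ is the integer with binary digits $b_t(0),\dots,b_t(k_n-1)$, most significant first, then $t\in[j2^{-k_n},(j+1)2^{-k_n}]$. The interval $J_n$ contains at most one multiple of $2^{-k_n}$. If it contains $m2^{-k_n}$, then $J_n\subseteq((m-1)2^{-k_n},(m+1)2^{-k_n})$, and $j\in\{m-1,m\}$. If it contains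 none, then $J_n$ lies strictly between two consecutive multiples, and $j$ is the same for all $t\in J_n\cap[0,1]$.

Let $\sigma,\sigma'\in{}^{k_n}2$ be such that every $b_t{\restriction}k_n$ with $t\in J_n\cap[0,1]$ is one of them ($\sigma=\sigma'$ is allowed), and put
\[
s_{2n}=\{i\in K_{2n}:\sigma(i)=1\},\qquad s_{2n+1}=\{i\in K_{2n+1}:\sigma'(i)=1\}.
\]
For $t\in D\cap J_n$, either $A_t\cap K_{2n}=s_{2n}$ or $A_t\cap K_{2n+1}=s_{2n+1}$.

\subsection{Limit length}

Suppose $\alpha$ is a limit ordinal. Replace $X$ by its projection $X{\restriction}\alpha$. Now $X\subseteq[0,1]^\alpha$ is box-bounded, $|X|>\kappa$, and $|X{\restriction}\beta|\le\kappa$ for all $\beta<\alpha$. Let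
\[
T=\bigcup_{\beta<\alpha}X{\restriction}\beta ,
\]
ordered by $\subseteq$ (extension of functions). As $\alpha\le\kappa$, we have $|T|\le\kappa$. If $z\subsetneq w$ in $T$, then the domain of $z$ is a smaller ordinal than that of $w$, so $T$ is well founded. For $x\in X$ let
\[
A_x=\{z\in T:z\subseteq x\}
\]
be the branch of $x$. The map $x\mapsto A_x$ is injective: if $x(\beta)\ne x'(\beta)$, then $\beta+1<\alpha$ because $\alpha$ is a limit, so $x{\restriction}(\beta+1)\in T$ lies in $A_x$ but not in $A_{x'}$. Hence $\{A_x:x\in X\}$ has more than $\kappa$ elements, and by Lemma~\ref{lem:reform} it remains to show that it is guessable.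

Boxes enter through the following lemma.

\begin{lemma}\label{lem:boxchain}
For every finite $K\subseteq T$ there are a finite $F\subseteq\alpha$ and $\varepsilon>0$ such that for every $g\in[0,1]^\alpha$ the set
\[
\{z\in K:z\subseteq x\text{ for some }x\in X\cap B(g;F,\varepsilon)\}
\]
is a chain.
\end{lemma}

\begin{proof}
If $z,z'\in K$ are incomparable, they are functions on ordinals neither of which extends the other, so we can choose $\beta(z,z')\in\mathrm{dom}(z)\cap\mathrm{dom}(z')$ at which they take different values. Let $F$ be the set of the chosen ordinals. Let $\varepsilon$ be half the minimum of the numbers $|z(\beta(z,z'))-z'(\beta(z,z'))|$, or $\varepsilon=1$ if there are no incomparable pairs. Suppose that $x,x'\in B(g;F,\varepsilon)$ and that $z\subseteq x$, $z'\subseteq x'$ for some incomparable $z,z'\in K$. With $\beta=\beta(z,z')$ we get $|z(\beta)-z'(\beta)|=|x(\beta)-x'(\beta)|<2\varepsilon$, contradicting the choice of $\varepsilon$.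
\end{proof}

Now let $K_n\subseteq T$ $(n<\omega)$ be finite. We answer the questions in batches, one box per batch. Choose $0=m_0<m_1<m_2<\cdots$ such that $M=m_{k+1}$ is as in Lemma~\ref{lem:guess} for $n_0=m_k$. Let
\[
L_k=\bigcup_{m_k\le n<m_{k+1}}K_n ,
\]
and let $F_k,\varepsilon_k$ be as in Lemma~\ref{lem:boxchain} for the finite set $L_k$. Since $X$ is box-bounded, there are $g_k\in[0,1]^\alpha$ such that the boxes $B_k=B(g_k;F_k,\varepsilon_k)$ cover $X$. The set
\[
C_k=\{z\in L_k:z\subseteq x\text{ for some }x\in X\cap B_k\}
\]
is a chain by Lemma~\ref{lem:boxchain}. Let $s_n\subseteq K_n$ $(m_k\le n<m_{k+1})$ be the guesses given by Lemma~\ref{lem:guess} for $C_k$. Doing this for all $k$ defines $s_n$ for all $n<\omega$.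

Let $x\in X$. Choose $k$ with $x\in B_k$ and put $J=A_x\cap L_k$. Then $J\subseteq C_k$ by the definition of $C_k$, and $J$ is an initial segment of $C_k$, since $z\subseteq w\subseteq x$ implies $z\subseteq x$. By the choice of the guesses there is $n\in[m_k,m_{k+1})$ with
\[
A_x\cap K_n=J\cap K_n=s_n .
\]
So $\{A_x:x\in X\}$ is guessable. This proves Proposition~\ref{prop:cube} and with it Theorem~\ref{thm:main}.\qed

\section{Equivalent forms}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The final claim is Proposition~\ref{prop:sharp}. The equivalence $(1)\Leftrightarrow(7)$ is the first part of Lemma~\ref{lem:reform}: sets $Y\subseteq{}^{\kappa}2$ correspond bijectively to families of subsets of $\kappa$. We show $(1)\Rightarrow(3)\Rightarrow(2)\Rightarrow(1)$, then $(1)\Leftrightarrow(4)$, and finally $(2)\Rightarrow(5)\Rightarrow(6)\Rightarrow(1)$.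

\smallskip
$(1)\Rightarrow(3)$ is Theorem~\ref{thm:main}, and $(3)\Rightarrow(2)$ holds because the character is at most the weight.

\smallskip
$(2)\Rightarrow(1)$ holds because ${}^{\kappa}2$ is a $T_0$ group of weight $\kappa$. We recall why the weight is $\kappa$. The sets given by finite partial functions form a base of size $\kappa$. If $\mathcal U$ is a family of fewer than $\kappa$ neighborhoods of the identity, choose for each member a finite $K$ such that it contains $\{g:g{\restriction}K\equiv0\}$. Fewer than $\kappa$ coordinates occur in these sets $K$, and for any other coordinate $i$ no member of $\mathcal U$ is contained in $\{g:g(i)=0\}$. So $\mathcal U$ is not a neighborhood base at the identity, and no base of the topology has size less than $\kappa$.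

\smallskip
$(1)\Rightarrow(4)$. Let $Z$ be as in (4), let $\{E_i:i<\kappa\}$ be a base of entourages (with repetitions if necessary), and suppose $|Z|>\kappa$. By the metrization lemma for uniformities (Kelley \cite[Ch.~6]{Kelley}), for each $i$ there is a pseudometric $d_i\le1$ on $Z$ with $\{(x,x'):d_i(x,x')<1\}\subseteq E_i$ that is uniformly continuous, so that $\{(x,x'):d_i(x,x')<\varepsilon\}$ is an entourage for each $\varepsilon>0$. We apply Lemma~\ref{lem:embed} with $X=Z$. For (a), if $x\ne x'$, then $(x,x')\notin E_i$ for some $i$ because $Z$ is Hausdorff, and so $d_i(x,x')\ge1$. For (b), apply the hypothesis on $Z$ to the entourages $\{(x,x'):d_i(x,x')<\varepsilon_n\text{ for all }i\in F_n\}$. So $[0,1]^\kappa$ has a box-bounded subset of cardinality $|Z|>\kappa$, and Proposition~\ref{prop:cube} contradicts (1).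

\smallskip
$(4)\Rightarrow(1)$. Let $X\subseteq{}^{\kappa}2$ be nonempty and Rothberger bounded. The uniformity that $X$ inherits from ${}^{\kappa}2$ is Hausdorff and has the base of at most $\kappa$ entourages $E_K=\{(x,x'):x{\restriction}K=x'{\restriction}K\}$, $K\subseteq\kappa$ finite. Given entourages $E_n$, choose finite $K_n$ with $E_{K_n}\subseteq E_n$, and let $s_n$ be guesses for the family $\{x^{-1}(1):x\in X\}$, which is guessable by Lemma~\ref{lem:reform}. Let $x_n$ be an element of the cell $\{x\in X:x^{-1}(1)\cap K_n=s_n\}$ if it is nonempty, and an arbitrary element of $X$ otherwise. Every $x\in X$ lies in some cell, and then $x\in E_{K_n}[x_n]\subseteq E_n[x_n]$ for the corresponding $n$. By (4), $|X|\le\kappa$.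

\smallskip
$(2)\Rightarrow(5)$. The product $P=\prod_{i<\kappa}H_i$ is a $T_0$ group of weight at most $\kappa$. Pick $h_i\in H_i\setminus\{e\}$. As $H_i$ is Hausdorff, $\{e,h_i\}$ is discrete, so the subspace $\prod_i\{e,h_i\}$ of $P$ is homeomorphic to ${}^{\kappa}2$, which has weight $\kappa$. Hence $P$ has weight exactly $\kappa$, and (2) applies.

\smallskip
$(5)\Rightarrow(6)$ is immediate, since such families exist; for example, $H_i=2$.

\smallskip
$(6)\Rightarrow(1)$. Let $(H_i)_{i<\kappa}$ be a family for which $\mathsf{BC}(\prod_iH_i,\kappa)$ holds, pick $h_i\in H_i\setminus\{e\}$, and let $X\subseteq{}^{\kappa}2$ be Rothberger bounded. Define $\theta:{}^{\kappa}2\to\prod_iH_i$ by $\theta(x)(i)=h_i$ if $x(i)=1$ and $\theta(x)(i)=e$ if $x(i)=0$. This map is injective; it need not be a homomorphism. Given neighborhoods $U_n$ of the identity in $\prod_iH_i$, there are finite $K_n\subseteq\kappa$ with $\{g:g(i)=e\text{ for all }i\in K_n\}\subseteq U_n$. Let $s_n\subseteq K_n$ be guesses for $\{x^{-1}(1):x\in X\}$, and let $g_n=\theta(\chi_{s_n})$, where $\chi_{s_n}$ is the characteristic function of $s_n$. If $x\in X$ and $x^{-1}(1)\cap K_n=s_n$, then $\theta(x)(i)=g_n(i)$ for all $i\in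 K_n$, so $g_n^{-1}\theta(x)\in U_n$. Hence $\theta[X]\subseteq\bigcup_ng_nU_n$. So $\theta[X]$ is Rothberger bounded, and $|X|=|\theta[X]|\le\kappa$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Fred Galvin and Marion Scheepers, \emph{Borel's Conjecture in Topological Groups}, arXiv:1107.5383 (2011).
\bibitem{HR} Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.
\bibitem{Kelley} Kelley, \emph{General Topology}.
\end{thebibliography}

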